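# Hyperkähler structures on multiplicity free Stein torus manifolds: a period obstruction for $n\ge 2$ and existence for $n=1$

## 1. Complex Hamiltonian tori and hyperkähler structures: definitions and examples

Throughout, $T\cong(S^1)^n$ is a compact torus with Lie algebra $\mathfrak t$, and $T_{\mathbb C}\cong(\mathbb C^\times)^n$ is its complexification, with Lie algebra $\mathfrak t_{\mathbb C}=\mathfrak t\otimes\mathbb C$. If a Lie group acts on $X$ and $\xi$ lies in its Lie algebra, $\xi_*x$ is the velocity vector at $x\in X$ induced by $\xi$. We write $\xi_j\in\mathfrak t$ for the generator of $t_j\mapsto e^{i\varphi}t_j$, and often write $\xi_j$ for the vector field as well. Manifolds are connected; otherwise argue on each component, which is $T_{\mathbb C}$-stable. Repeated indices are summed. Riemannian metrics are not assumed complete.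

**Definition 1 (Stein manifold).** A complex manifold is Stein if it is biholomorphic to a closed complex submanifold of some $\mathbb C^N$. In particular its holomorphic functions separate points.

Examples are $\mathbb C^N$, $\mathbb C^\times=\{(z,w):zw=1\}$, and products of these. A compact connected complex manifold of positive dimension is not Stein, since its holomorphic functions are constant.

**Definition 2 (Hamiltonian $T_{\mathbb C}$-manifold).** This is a complex manifold $X$ with a holomorphic symplectic form $\omega$, a holomorphic action of $T_{\mathbb C}$ preserving $\omega$, and a holomorphic $T_{\mathbb C}$-equivariant moment map $\mu:X\to\mathfrak t_{\mathbb C}^*$ with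
$$\langle d_x\mu(v),\xi\rangle=\omega(\xi_*x,v)\qquad\text{for all }x\in X,\ v\in T_xX,\ \xi\in\mathfrak t_{\mathbb C}.$$

Two examples with $n=1$ will accompany us. First, $\mathbb C^2$ with coordinates $(a,b)$, action $(ta,t^{-1}b)$ and $\omega=da\wedge db$: the field of $\xi$ has $da(\xi)=ia$, $db(\xi)=-ib$, so $\omega(\xi,\cdot)=ia\,db+ib\,da=d(iab)$ and $\langle\mu,\xi\rangle=iab$. Second, $\mathbb C^\times\times\mathbb C$ with coordinates $(t,z)$, multiplication on the first factor and $\omega=-i\frac{dt}{t}\wedge dz$: here $\frac{dt}t(\xi)=i$, so $\omega(\xi,\cdot)=-i\cdot i\,dz=dz$ and $\langle\mu,\xi\rangle=z$.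

**Definition 3 (multiplicity free).** The action is multiplicity free (MF) if a general $T_{\mathbb C}$-orbit is a lagrangian submanifold of $X$.

Both examples are MF: the orbits $\{ab=c\}$, $c\ne0$, and $\mathbb C^\times\times\{z\}$ are curves in a symplectic surface, hence lagrangian. The action of $\mathbb C^\times$ on the first factor of $\mathbb C^2\times\mathbb C^2$ is not MF, since its orbits have dimension at most $1$ and lagrangians have dimension $2$.

**Definition 4 (Hamiltonian action for a real form).** Let $\omega_A$ be a real symplectic form on $X$, and let $T$ act on $X$ preserving $\omega_A$. The action is Hamiltonian for $\omega_A$ if there is a $T$-equivariant map $\mu_A:X\to\mathfrak t^*$ whose components $\langle\mu_A,\xi_1\rangle,\dots,\langle\mu_A,\xi_n\rangle$ pairwise Poisson-commute and which satisfies $\langle d_x\mu_A(v),\xi\rangle=\omega_A(\xi_*x,v)$ for all $x$, $v$ and $\xi\in\mathfrak t$.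

Example: $\mathbb C\ni z=x+iy$ with $\omega=dx\wedge dy$ and rotation, $\xi=x\partial_y-y\partial_x$. Then $\omega(\xi,\cdot)=-y\,dy-x\,dx$, so the moment map is $-\frac12|z|^2$. Since $T$ is abelian, "equivariant" means "$T$-invariant" here.

**Definition 5 (hyperkähler structure).** A hyperkähler structure on $X$ is a quadruple $(q,I,J,K)$ where $q$ is a Riemannian metric, $I,J,K$ are complex structures with $IJ=K$, $JK=I$, $KI=J$, and the three 2-forms $\omega_A(u,v)=q(Au,v)$, $A=I,J,K$, are symplectic.

That $\omega_A$ is a 2-form says that $A$ is $q$-skew; as $A^2=-1$, $A$ is also $q$-orthogonal. Moreover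
$$(\omega_J+i\omega_K)(Iu,v)=q(JIu,v)+iq(KIu,v)=-\omega_K(u,v)+i\omega_J(u,v)=i(\omega_J+i\omega_K)(u,v).$$

Example (flat $\mathbb C^2$). Let $a=a_1+ia_2$, $b=b_1+ib_2$, $q_0=|da|^2+|db|^2$, let $I$ be the standard complex structure, and
$$J\partial_{a_1}=\partial_{b_1},\quad J\partial_{a_2}=-\partial_{b_2},\quad K\partial_{a_1}=\partial_{b_2},\quad K\partial_{a_2}=\partial_{b_1},$$
with $J^2=K^2=-1$. Then $IJ\partial_{a_1}=I\partial_{b_1}=\partial_{b_2}$, $IJ\partial_{a_2}=-I\partial_{b_2}=\partial_{b_1}$, $IJ\partial_{b_1}=-I\partial_{a_1}=-\partial_{a_2}$, $IJ\partial_{b_2}=I\partial_{a_2}=-\partial_{a_1}$, so $IJ=K$. (When $I^2=J^2=K^2=-1$, the other two relations follow from $IJ=K$: $IJIJ=-1$ gives $JK=JIJ=I$, hence $JI=-IJ$ and $KI=IJI=J$.) One reads off $\omega_J+i\omega_K=(da_1\wedge db_1-da_2\wedge db_2)+i(da_1\wedge db_2+da_2\wedge db_1)=da\wedge db$.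

**Definition 6 (hyperhamiltonian).** An action of $T$ preserving a hyperkähler structure is hyperhamiltonian if it is Hamiltonian for each of $\omega_I,\omega_J,\omega_K$; the moment maps are denoted $\mu_I,\mu_J,\mu_K:X\to\mathfrak t^*$.

Example: the action $(e^{i\varphi}a,e^{-i\varphi}b)$ on flat $\mathbb C^2$. The vector $I\xi$ has $da(I\xi)=-a$, $db(I\xi)=b$, so $\omega_I(\xi,\cdot)=q_0(I\xi,\cdot)=d\,\tfrac12(|b|^2-|a|^2)$. Hence $\mu_I=\frac12(|b|^2-|a|^2)$ and $\mu_J+i\mu_K=iab$.

Finally, for the holomorphic $\mu$ we regard $\Re\mu$ and $\Im\mu$ as $\mathfrak t^*$-valued: $\langle\Re\mu(x),\xi\rangle=\Re\langle\mu(x),\xi\rangle$ and $\langle\Im\mu(x),\xi\rangle=\Im\langle\mu(x),\xi\rangle$ for $\xi\in\mathfrak t$.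

## 2. Does the holomorphic symplectic data come from a hyperkähler structure?

The following problem comes from Ivan V. Losev, "Classification of multiplicity free Hamiltonian actions of complex tori on Stein manifolds", arXiv:0706.0632 (2007).

**Problem.** Let $X$ be a MF Hamiltonian Stein $T_{\mathbb C}$-manifold with symplectic form $\omega$ and moment map $\mu$. Does there exist a hyperkähler structure $(q,I,J,K)$ on $X$ such that

1. $I$ coincides with the initial complex structure on $X$;
2. $\omega_J=\Re\omega$ and $\omega_K=\Im\omega$;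
3. the action of $T$ is hyperhamiltonian with $\mu_J=\Re\mu$ and $\mu_K=\Im\mu$?

In plain words: two of the three Kähler forms are given; can we find the third one, invariantly? The flat $\mathbb C^2$ above is one case where we can.

For the negative answer, let $n\ge2$, $b\in\mathbb C$, $\zeta_\pm=z_1\pm iz_2$ on $\mathbb C^n$, and
$$Y=\{z\in\mathbb C^n:\zeta_+\zeta_-\ne0\},\qquad X_b=T_{\mathbb C}\times Y,\qquad \omega_b=-i\sum_j\frac{dt_j}{t_j}\wedge dz_j+b\,\frac{d\zeta_+\wedge d\zeta_-}{\zeta_+\zeta_-}.\tag{1}$$
$T_{\mathbb C}$ acts by multiplication on the first factor, and $\langle\mu,\xi_j\rangle=z_j$.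

This is a MF Hamiltonian Stein manifold. As a manifold it is $(\mathbb C^\times)^{n+2}\times\mathbb C^{n-2}$, which is Stein. The form $\omega_b$ is closed and invariant. In the coframe $(dt_j/t_j,dz_j)$ its matrix is $\begin{pmatrix}0&-iE\\ iE&*\end{pmatrix}$ with $E$ the identity, so it is nondegenerate. The field of $\xi_j$ is $it_j\partial_{t_j}$, so $\omega_b(\xi_j,\cdot)=dz_j$; the map $\mu$ is invariant. Every orbit $T_{\mathbb C}\times\{z\}$ has half the dimension and $\omega_b$ vanishes on it, so it is lagrangian.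

**Theorem A.** For $n\ge2$, $X_b$ admits a hyperkähler structure with properties 1–3 if and only if $b=0$. Hence for every $n\ge2$ the answer to the Problem is negative.

**Theorem B.** If $n=1$, every MF Hamiltonian Stein $T_{\mathbb C}$-manifold admits a hyperkähler structure with properties 1–3.

## 3. Flat structures, and why the $b$-term is invisible over a ball

**The "if" part of Theorem A.** Put $\log t_j=u_j+iv_j$, $z_j=x_j+iy_j$, $q=\sum(du_j^2+dv_j^2+dx_j^2+dy_j^2)$, with $I$ the given complex structure, so $I\partial_{u_j}=\partial_{v_j}$, $I\partial_{x_j}=\partial_{y_j}$, and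
$$J\partial_{v_j}=\partial_{x_j},\quad J\partial_{u_j}=\partial_{y_j},\quad K\partial_{v_j}=\partial_{y_j},\quad K\partial_{u_j}=-\partial_{x_j},\qquad J^2=K^2=-1 .$$
Then $IJ\partial_v=I\partial_x=\partial_y$, $IJ\partial_u=I\partial_y=-\partial_x$, $IJ\partial_x=-I\partial_v=\partial_u$, $IJ\partial_y=-I\partial_u=-\partial_v$, which are the values of $K$. Further $\omega_J=\sum(dv_j\wedge dx_j+du_j\wedge dy_j)$ and $\omega_K=\sum(dv_j\wedge dy_j-du_j\wedge dx_j)$, so
$$\omega_J+i\omega_K=\sum(dv_j-i\,du_j)\wedge dz_j=-i\sum\frac{dt_j}{t_j}\wedge dz_j=\omega_0 .$$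
Since $\xi_j=\partial_{v_j}$, we get $\omega_I(\xi_j,\cdot)=q(I\partial_{v_j},\cdot)=-du_j$, so the moment maps are $\langle\mu_I,\xi_j\rangle=-u_j$, $\mu_J=\Re\mu$, $\mu_K=\Im\mu$. They are $T$-invariant and their components Poisson-commute. So $X_0$ has the required structure.

**Locally, $X_b$ is $X_0$.** Write $\beta=b\,\frac{d\zeta_+\wedge d\zeta_-}{\zeta_+\zeta_-}$. As $d\zeta_+\wedge d\zeta_-=-2i\,dz_1\wedge dz_2$, we have $\beta=-2i\,g\,dz_1\wedge dz_2$ with
$$g=\frac b{\zeta_+\zeta_-}.$$
Over a ball $U\subset Y$ the closed holomorphic form $g\,dz_1\wedge dz_2$ is $d(h_jdz_j)=dh_j\wedge dz_j$ with $h_j$ holomorphic. The equivariant map $(t,z)\mapsto(t_je^{2h_j(z)},z)$ preserves $\mu$ and pulls $\omega_0$ back to $-i\left(\frac{dt_j}{t_j}+2\,dh_j\right)\wedge dz_j=-i\frac{dt_j}{t_j}\wedge dz_j-2ig\,dz_1\wedge dz_2=\omega_b$. So over each ball the flat structure serves, and any obstruction is global. What survives globally is the period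
$$\int_{|\zeta_+|=|\zeta_-|=1}\beta=b(2\pi i)^2=-4\pi^2b .$$

**A second structure on $\mathbb C^\times\times\mathbb C$.** In flat $\mathbb C^2$ (Section 1) take the open set $\{a\ne0\}$ and set $t=a$, $z=iab$. This is an equivariant biholomorphism onto $\mathbb C^\times\times\mathbb C$, and $-i\frac{da}a\wedge dz=-i\frac{da}{a}\wedge i(a\,db+b\,da)=da\wedge db$. So we obtain on $(\mathbb C^\times\times\mathbb C,-i\frac{dt}t\wedge dz)$ a structure with 1–3 different from the flat one above. With $s=\mu_I=\frac12(|b|^2-|a|^2)$ and $r=|(s,z)|=\frac12(|a|^2+|b|^2)$ we have $|a|^2=r-s$. The image of $(z,s)$ is not all of $\mathbb C\times\mathbb R$: it omits exactly the points with $a=0$, that is, the ray $\{z=0,\ s\ge0\}$. The function $-\log|t|=-\frac12\log(r-s)$ tends to $+\infty$ at this ray. Keep this example in mind.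

## 4. Moment-map coordinates and the equations they satisfy

From here to the end of Section 11, $n\ge2$ and $(q,I,J,K)$ is a structure with 1–3 on $X=X_b$. We must show $b=0$. Write $\log t_j=u_j+iv_j$, $p_j=-u_j$, $z_j=x_j+iy_j$, $s_j=\langle\mu_I,\xi_j\rangle$; the vector field of $\xi_j$ is $\partial_{v_j}$.

**Step 4.1: a frame.** *The purpose is to express everything through one matrix.* Moment maps are $T$-invariant, so $q(A\xi_i,\xi_j)=\omega_A(\xi_i,\xi_j)=0$ for $A=I,J,K$. For $A\ne B$ the product $AB$ is $\pm$ the third structure, so $q(A\xi_i,B\xi_j)=-q(\xi_i,AB\xi_j)=0$. And $q(A\xi_i,A\xi_j)=q(\xi_i,\xi_j)$. Put $H_{ij}=q(\xi_i,\xi_j)$. It is positive definite because the action is free, and it is $T$-invariant. Since $\dim_{\mathbb R}X=4n$, $(\xi_i,I\xi_i,J\xi_i,K\xi_i)_i$ is a frame with Gram matrix $\mathrm{diag}(H,H,H,H)$. The moment map equations read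
$$ds_i=q(I\xi_i,\cdot),\qquad dx_i=q(J\xi_i,\cdot),\qquad dy_i=q(K\xi_i,\cdot).\tag{2}$$

**Step 4.2: $(z,s)$ are coordinates on the orbit space $X/T$.** *The purpose is to trade the unknown map $s$ for its inverse.* In the coordinates $(p,v,z)$ we have $I\xi_j=I\partial_{v_j}=-\partial_{u_j}=\partial_{p_j}$. As $s$ is $T$-invariant, $s=s(p,z)$, and $\partial s_i/\partial p_j=ds_i(I\xi_j)=H_{ij}$. This matrix is symmetric, so for fixed $z$ we have $s(\cdot,z)=\nabla_pm_z$ with $m_z$ smooth on $\mathbb R^n$, and $m_z$ is strictly convex because $H$ is positive definite. The gradient of a strictly convex function is injective, so $(p,z)\mapsto(z,s(p,z))$ is an injective local diffeomorphism: a diffeomorphism of $\mathbb R^n\times Y$ onto an open set $\Omega\subset Y\times\mathbb R^n$. Write its inverse as $p=P(z,s)$. The fibres $\Omega_z$ are nonempty for all $z\in Y$.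

*$\Omega_z$ is convex.* If $s^0,s^1\in\Omega_z$, the strictly convex functions $m_z-\langle s^i,\cdot\rangle$ have critical points, hence strict minima, hence tend to $+\infty$ at infinity. So does their convex combination $m_z-\langle(1-\lambda)s^0+\lambda s^1,\cdot\rangle$. It therefore has a minimum, that is, a point where $\nabla m_z=(1-\lambda)s^0+\lambda s^1$.

Let $\Phi=H^{-1}$, viewed as a function on $\Omega$. Differentiating the inverse map gives

**(R1)** $\partial_{s_k}P_j=\Phi_{jk}$ is symmetric and positive definite. In particular $P(z,\cdot)$ is the gradient of a convex function on the convex set $\Omega_z$.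

**Step 4.3: the forms in these coordinates.** *The purpose is to prepare the comparison with (1).* Let $\theta_j=\Phi_{jk}\,q(\xi_k,\cdot)$. Then $\theta_j(\xi_i)=\delta_{ij}$, and $\theta_j$ vanishes on all $I\xi,J\xi,K\xi$. As $\log t_j$ and $z_j$ are $I$-holomorphic, $dv_j=dp_j\circ I$, $dx_j\circ I=-dy_j$, $dy_j\circ I=dx_j$; and $ds_k\circ I=q(I\xi_k,I\cdot)=q(\xi_k,\cdot)$. Composing $dp_j=\Phi_{jk}ds_k+P_{j,x_k}dx_k+P_{j,y_k}dy_k$ with $I$,
$$dv_j=\theta_j-P_{j,x_k}dy_k+P_{j,y_k}dx_k.\tag{3}$$
Moreover
$$\omega_b=\omega_J+i\omega_K=(\theta_j+i\Phi_{jk}ds_k)\wedge dz_j,\qquad \omega_I=\theta_j\wedge ds_j+\Phi_{ij}\,dx_i\wedge dy_j.\tag{4}$$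
We check (4) on the frame. First equation: contraction with $\xi_i$ gives $dx_i+i\,dy_i=dz_i$ on the left, and $\delta_{ij}dz_j$ on the right since $ds,dz$ vanish on $\xi_i$. Contraction with $I\xi_i$ gives $i\,dz_i$ on the left by the rule in Definition 5, and $i\Phi_{jk}H_{ki}dz_j=i\,dz_i$ on the right. On pairs from $\{J\xi,K\xi\}$ the right side vanishes because $\theta,ds$ do; on the left, $\omega_J$ and $\omega_K$ of such a pair are, up to sign, products $q(\xi_i,J\xi_j)$, $q(\xi_i,K\xi_j)$, $q(I\xi_i,J\xi_j)$ or $q(I\xi_i,K\xi_j)$, all zero. Second equation: contraction with $\xi_i$ gives $ds_i$ on both sides; $\omega_I(J\xi_i,K\xi_j)=q(K\xi_i,K\xi_j)=H_{ij}$, and the right side gives $\Phi_{kl}H_{ki}H_{lj}=H_{ij}$. The remaining pairs, namely $(I,I)$, $(I,J)$, $(I,K)$, $(J,J)$, $(K,K)$, give $0$ on both sides by orthogonality of the frame blocks.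

**Step 4.4: the equation that sees $b$.** *The purpose is to write $\omega_b$ in two ways.* From (1), $\omega_b=-i(du_j+i\,dv_j)\wedge dz_j+\beta=(i\,dp_j+dv_j)\wedge dz_j+\beta$, and by (3)
$$i\,dp_j+dv_j=\theta_j+i\Phi_{jk}ds_k+(iP_{j,x_k}+P_{j,y_k})(dx_k+i\,dy_k)=\theta_j+i\Phi_{jk}ds_k+2i\,\partial_{z_k}P_j\,dz_k .$$
Comparing with (4), $\beta=-2i\,\partial_{z_k}P_j\,dz_k\wedge dz_j$. Since $\beta=-2ig\,dz_1\wedge dz_2$:

**(R2)** $\partial_{z_k}P_j-\partial_{z_j}P_k=g_{kj}$ on $\Omega$, where $g_{12}=-g_{21}=g=\dfrac b{\zeta_+\zeta_-}$ and all other $g_{kj}=0$.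

**Step 4.5: the second order equation.** *The purpose is to use $d\omega_I=0$.* By (3) and (4), $d(P_{l,x_k}dy_k-P_{l,y_k}dx_k)\wedge ds_l+d\Phi_{ik}\wedge dx_i\wedge dy_k=0$ on $\Omega$. The coefficient of $dx_i\wedge dy_k\wedge ds_l$ is $P_{l,x_ix_k}+P_{l,y_iy_k}+\partial_{s_l}\Phi_{ik}$, and by (R1) $\partial_{s_l}\Phi_{ik}=\partial_{s_l}\partial_{s_k}P_i=\partial_{s_k}\Phi_{il}=\partial_{s_i}\partial_{s_k}P_l$. The coefficient of $dx_i\wedge dx_k\wedge ds_l$ gives $P_{l,x_iy_k}=P_{l,x_ky_i}$. Since $4\partial_{z_i}\partial_{\bar z_k}=\partial_{x_i}\partial_{x_k}+\partial_{y_i}\partial_{y_k}+i(\partial_{x_i}\partial_{y_k}-\partial_{y_i}\partial_{x_k})$, we obtain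

**(R3)** $4\,\partial_{z_i}\partial_{\bar z_k}P_l+\partial_{s_i}\partial_{s_k}P_l=0$ on $\Omega$ for all $i,k,l$. Differentiating in $s_j$, the same holds for $\Phi_{jl}$ in place of $P_l$.

For $a\in\mathbb R^n$ let
$$L_a=a_ka_l(\partial_{s_k}\partial_{s_l}+4\,\partial_{z_k}\partial_{\bar z_l})=a_ka_l(\partial_{s_k}\partial_{s_l}+\partial_{x_k}\partial_{x_l}+\partial_{y_k}\partial_{y_l}),$$
and let $L=\sum_kL_{e_k}$ be the flat Laplacian of $\mathbb R^{3n}=\mathbb C^n\times\mathbb R^n$. Let $\mathcal L$ be the family of elliptic operators $L$ and $L_a+\eta L$ with $a\in\mathbb R^n$, $\eta>0$. By (R3), $L'P_j=0=L'\Phi_{jk}$ on $\Omega$ for all $L'\in\mathcal L$.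

In the ray example of Section 3 (one variable), $P=-\frac12\log(r-s)$ and $\Phi=\partial_sP=\frac1{2r}$. This agrees with $H=q_0(\xi,\xi)=|a|^2+|b|^2=2r$, and (R3) says that $P$ is harmonic off the ray.

## 5. Superharmonic functions and polar sets

**Definition 7.** A function $u:G\to(-\infty,+\infty]$ on an open $G\subset\mathbb R^N$ is superharmonic if it is lower semicontinuous, not identically $+\infty$ on any component, and $u(x)$ is at least the mean of $u$ over every sufficiently small sphere about $x$. A set is polar if it lies in $\{u=+\infty\}$ for some superharmonic $u$ on an open neighborhood of it.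

Examples: $1/|x|$ is superharmonic on $\mathbb R^3$, so a point of $\mathbb R^3$ is polar; $-\log|\zeta|$ is superharmonic on $\mathbb C\times\mathbb R^k$, so $\{\zeta=0\}$ is polar there.

We use the following facts (Armitage–Gardiner, *Classical Potential Theory*, Ch. 3–5).

* **(F1)** A superharmonic function on an open subset of $\mathbb R^N$ lies in $W^{1,1}_{loc}$, and its distributional Laplacian is $\le0$.
* **(F2)** If $Z$ is relatively closed in the open set $G$ and polar, and $u$ is superharmonic on $G\setminus Z$ and bounded below near each point of $Z$, then $u$ extends to a superharmonic function on $G$.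
* **(F3)** Polar sets are Lebesgue null; countable unions of polar sets are polar.

A hyperplane $\{x_1=0\}$ is not polar: $|x_1|$ is harmonic off it and bounded below, but an extension as in (F2) would equal $|x_1|$ almost everywhere, whose Laplacian is a positive measure, against (F1).

If $L'=\sum a_{ij}\partial_i\partial_j$ has constant coefficients and $(a_{ij})$ is positive definite, a linear change of coordinates turns $L'$ into the Laplacian. So the facts hold for $L'$, with the notions "$L'$-superharmonic" and "$L'$-polar".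

## 6. The torus period, and the case $\Omega=Y\times\mathbb R^n$

The number $b$ is a period of $g\,dz_1\wedge dz_2$ over the torus $|\zeta_+|=|\zeta_-|=\text{const}$. The first thing to try is to write this form as an exact form by (R2). It nearly works: $d(P_jdz_j)$ at fixed $s$ has $(2,0)$-part $g\,dz_1\wedge dz_2$. But it also has the $(1,1)$-part $\bar\partial P_j\wedge dz_j$, which has no reason to integrate to $0$. The repair is to add $z_j\bar\partial P_j$: the unwanted part becomes $z_j\,\partial\bar\partial P_j$, which involves *second* derivatives, and these can be controlled by (R3). The torus bounds the region where $|\zeta_+|$ shrinks to $0$, so we must understand $\partial\bar\partial P_j$ across $\{\zeta_+=0\}$. We set this up for distributions, because it will be needed in that generality.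

Let $C=(Y\times\mathbb R^n)\setminus\Omega$, a relatively closed set. Consider the condition

**(E)** $C$ is $L$-polar (hence null), $P_j\in W^{1,1}_{loc}(Y\times\mathbb R^n)$, and the relations $\partial_{s_k}P_j=\Phi_{jk}$ and (R2) hold in $\mathcal D'(Y\times\mathbb R^n)$.

If $C=\emptyset$, (E) is trivially true. Under (E) define in $\mathcal D'(Y\times\mathbb R^n)$
$$Q_{jkl}=\partial_{z_k}\partial_{\bar z_l}P_j,\qquad S_{jkl}=\partial_{s_l}\Phi_{jk}=\partial_{s_k}\partial_{s_l}P_j,\qquad N_{jkl}=Q_{jkl}+\tfrac14S_{jkl}.$$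
By (R3), $N$ vanishes on $\Omega$.

**Lemma 1.** Assume (E). Each of $Q,S,N$ is real and totally symmetric, and $\partial_{z_m}Q_{jkl}$, $\partial_{\bar z_m}Q_{jkl}$ (likewise for $S,N$) are totally symmetric in $m,j,k,l$.

*Proof.* For $Q$: apply $\partial_{\bar z_l}$ to (R2). As $g_{kj}$ is holomorphic, $Q_{jkl}=Q_{kjl}$. Since $P$ is real, $\overline{Q_{jkl}}=Q_{jlk}$; conjugating the previous identity gives $Q_{jlk}=Q_{klj}$, which is symmetry in the first and third index. So $Q$ is totally symmetric, and then $\overline{Q_{jkl}}=Q_{jlk}=Q_{jkl}$ is real. Also $\partial_{z_m}Q_{jkl}=\partial_{z_m}\partial_{z_k}\partial_{\bar z_l}P_j$ is symmetric in $m,k$, hence totally symmetric.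

For $S$: it is real, symmetric in $j,k$ because $\Phi$ is, and symmetric in $k,l$. Moreover $\partial_{z_m}S_{jkl}=\partial_{s_k}\partial_{s_l}\partial_{z_m}P_j$ is symmetric in $m,j$ by (R2), since $g_{mj}$ does not depend on $s$. The $\bar z$-statements follow by conjugation, and $N$ is a combination of the two. $\square$

**Lemma 2.** Assume (E). Then $\Phi_{jk}\in W^{1,1}_{loc}(\mathbb C^n\times\mathbb R^n)$, and $\tilde S_{jkl}:=\partial_{s_l}\Phi_{jk}\in\mathcal D'(\mathbb C^n\times\mathbb R^n)$ extends $S_{jkl}$, is real and totally symmetric, and has $\partial_{z_m}\tilde S_{jkl}$ and $\partial_{\bar z_m}\tilde S_{jkl}$ totally symmetric on all of $\mathbb C^n\times\mathbb R^n$.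

*Proof.* *The purpose is to cross $E\times\mathbb R^n$, $E=\{\zeta_+\zeta_-=0\}$, using only positivity of $\Phi$.* The set $Z=C\cup(E\times\mathbb R^n)$ is closed in $\mathbb R^{3n}$, with complement $\Omega$. It is $L$-polar: $C$ is, and $-\log|\zeta_+\zeta_-|$ is superharmonic and equals $+\infty$ on $E\times\mathbb R^n$. For $0\ne\tau\in\mathbb R^n$ the function $\tau_j\tau_k\Phi_{jk}>0$ is $L$-harmonic on $\Omega$, the complement of $Z$. By (F2) it extends to a superharmonic function on $\mathbb R^{3n}$, by (F1) it is in $W^{1,1}_{loc}$, and by polarization so is each $\Phi_{jk}$. On $\Omega$, $\partial_{s_l}\Phi_{jk}$ is totally symmetric, and $\partial_{z_m}\Phi_{jk}=\partial_{s_k}\partial_{z_m}P_j$ is symmetric in $m,j$ by (R2), hence totally symmetric in $m,j,k$. The weak first derivatives of a $W^{1,1}_{loc}$ function are functions, which agree on the open set $\Omega$ with the classical derivatives; as $Z$ is null, these symmetries hold in $\mathcal D'(\mathbb C^n\times\mathbb R^n)$. So $\tilde S$ is real and totally symmetric,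 and $\partial_{z_m}\tilde S_{jkl}=\partial_{s_l}\partial_{z_m}\Phi_{jk}$ is symmetric in $m,j$. Conjugate for $\bar z_m$. $\square$

Next we integrate out all variables but $z_1,z_2$. Write $Y=Y_2\times\mathbb C^{n-2}$ with $Y_2=\{\zeta_+\zeta_-\ne0\}\subset\mathbb C^2$, and $z''=(z_3,\dots,z_n)$. For real $\chi\in C_c^\infty(\mathbb C^{n-2}_{z''}\times\mathbb R^n_s)$ and $R\in\mathcal D'(Y\times\mathbb R^n)$ define $R^\chi\in\mathcal D'(Y_2)$ by $\langle R^\chi,\phi\rangle=\langle R,\phi\otimes\chi\rangle$; similarly from $\mathcal D'(\mathbb C^n\times\mathbb R^n)$ to $\mathcal D'(\mathbb C^2)$. Derivatives in $z_1,z_2,\bar z_1,\bar z_2$ commute with $(\cdot)^\chi$. *Whenever a superscript $\chi$ appears, all indices run over $\{1,2\}$.* Let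
$$W=\{|\zeta_+|<\tfrac1{20},\ \big||\zeta_-|-1\big|<\tfrac1{10}\}\subset\mathbb C^2,\qquad W^*=W\setminus\{\zeta_+=0\}\subset Y_2 .$$

**Lemma 3.** Let $\tau_{jkl}\in\mathcal D'(W)$, $j,k,l\in\{1,2\}$, be totally symmetric with $\partial_{z_m}\tau_{jkl}$ and $\partial_{\bar z_m}\tau_{jkl}$ totally symmetric in $m,j,k,l$. Then $z_j\tau_{jkl}\,dz_k\wedge d\bar z_l$ is a closed current on $W$.

*Proof.* Its $\partial$ is $(\tau_{mkl}+z_j\partial_{z_m}\tau_{jkl})\,dz_m\wedge dz_k\wedge d\bar z_l=0$ by symmetry in $m,k$. Its $\bar\partial$ is $z_j\partial_{\bar z_m}\tau_{jkl}\,d\bar z_m\wedge dz_k\wedge d\bar z_l=0$ by symmetry in $m,l$. $\square$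

**Lemma 4.** Assume (E), and let $\int\chi=1$. If the current $z_jQ^\chi_{jkl}\,dz_k\wedge d\bar z_l$ on $W^*$ is the restriction of a closed current $\Psi$ on $W$, then $b=0$.

*Proof.* On $W^*$ put $\alpha_j=\bar\partial P_j^\chi$, so $d\alpha_j=\partial\bar\partial P_j^\chi=Q^\chi_{jkl}\,dz_k\wedge d\bar z_l$. By (R2), since $\int\chi=1$ and $g$ depends only on $z_1,z_2$, $\partial P_j^\chi\wedge dz_j=(\partial_{z_1}P_2-\partial_{z_2}P_1)^\chi\,dz_1\wedge dz_2=g\,dz_1\wedge dz_2$. Hence on $W^*$
$$d\big(P_j^\chi dz_j+z_j\alpha_j\big)=g\,dz_1\wedge dz_2+\alpha_j\wedge dz_j+dz_j\wedge\alpha_j+z_jd\alpha_j=g\,dz_1\wedge dz_2+\Psi.\tag{5}$$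
Let $\gamma=G_0(|\zeta_+|)\,G_1(|\zeta_-|)\,d|\zeta_-|$ with $G_0\in C_c^\infty([0,\frac1{20}))$, $G_0=1$ near $0$, and $G_1\in C_c^\infty((\frac9{10},\frac{11}{10}))$, $\int G_1=1$. This is a smooth form with compact support in $W$, and $d\gamma=G_0'G_1\,d|\zeta_+|\wedge d|\zeta_-|$ is closed with compact support in $W^*$, since $G_0'=0$ near $0$. Pair (5) with $d\gamma$. The left side gives $\pm\langle P_j^\chi dz_j+z_j\alpha_j,\,d\,d\gamma\rangle=0$, and $\langle\Psi,d\gamma\rangle=\pm\langle d\Psi,\gamma\rangle=0$ since $\Psi$ is closed on $W$. So $\int d\gamma\wedge g\,dz_1\wedge dz_2=0$. But $dz_1\wedge dz_2=\frac i2d\zeta_+\wedge d\zeta_-$, so $g\,dz_1\wedge dz_2=\frac{ib}2\frac{d\zeta_+}{\zeta_+}\wedge\frac{d\zeta_-}{\zeta_-}$. Writing $\frac{d\zeta_\pm}{\zeta_\pm}=d\log|\zeta_\pm|+i\,d\arg\zeta_\pm$, only the product of the angular parts survives against $d|\zeta_+|\wedge d|\zeta_-|$, and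
$$\Big|\int d\gamma\wedge\frac{d\zeta_+}{\zeta_+}\wedge\frac{d\zeta_-}{\zeta_-}\Big|=4\pi^2\Big|\int G_0'\,dr\Big|\,\Big|\int G_1\,dr\Big|=4\pi^2 .$$
Therefore $b=0$. $\square$

**The case $C=\emptyset$.** Now (E) holds and $N=0$ on $Y\times\mathbb R^n$, so $Q=-\frac14S$ there. Choose $\chi$ with $\int\chi=1$. By Lemma 2, $\tau_{jkl}=-\frac14\tilde S^\chi_{jkl}$ satisfies the hypotheses of Lemma 3 on $W$, and it restricts to $Q^\chi_{jkl}$ on $W^*$. Lemmas 3 and 4 give $b=0$.

**Where this stops.** Nothing forces $C=\emptyset$, since $q$ need not be complete. Take the ray example of Section 3 in two copies: the product structure on $(\mathbb C^\times)^2\times\mathbb C^2$, restricted to $z\in Y$, satisfies 1–3 for $X_0$ with $n=2$, and $C=\{z\in Y:\ z_j=0\text{ and }s_j\ge0\text{ for }j=1\text{ or }2\}$ is not empty (it contains $z=(0,1)$, $s=0$). There $P_1=-\frac12\log(r_1-s_1)$ with $r_1=|(s_1,z_1)|$. In one copy $\mathbb C\times\mathbb R=\mathbb R^3$ we have $\partial_s\Delta P=\Delta\frac1{2r}=-2\pi\delta_0$, and $\Delta P=0$ for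 $s<0$, so $\Delta P=-2\pi\,\delta_0(z)\,1_{s>0}$. Hence $N_{111}=-\frac\pi2\,\delta_0(z_1)1_{s_1>0}\ne0$. So in general
$$Q=N-\tfrac14S,\qquad N\text{ supported on }C .$$
The term $S$ extends across $\zeta_+=0$ by Lemma 2. But we know nothing about $N$, neither its order as a distribution nor its size as $\zeta_+\to0$; nor do we know (E).

**What gets past it.** In the one-copy example, $N=-\partial_s\Lambda$ with $\Lambda=\frac\pi2\,\delta_0(z)\max(s,0)\ge0$. This is the general pattern. Integrating $P$ once more in $s$ gives a function $F$, convex in $s$ and $L_a$-superharmonic for *all* $a$; its defect is a positive matrix-valued measure $\Lambda_{kl}$ with $N_{jkl}=-\partial_{s_j}\Lambda_{kl}$. Positivity, together with the symmetry $\partial_{z_m}\Lambda_{kl}=\partial_{z_k}\Lambda_{ml}$, gives an estimate in the isotropic directions $\zeta_\pm$: near $\zeta_+=0$ the mass of $\Lambda$ in $\{0<|\zeta_+|\le\varepsilon\}$ is $O(\varepsilon^2)$. That is enough to extend $N^\chi$ by zero without spoiling the symmetries. The next four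 sections carry this out.

## 7. The complement of $\Omega$ is polar

**Step 7.1: a lower bound near $C$.** *The purpose is to show that suitable components of $P$ tend to $+\infty$ at $C$.* Let $(z^*,s^*)\in C$. Choose $s^0\in\Omega_{z^*}$, $\varepsilon>0$ and a ball $O_z\ni z^*$ with $\overline{O_z}\subset Y$ and $\overline{O_z}\times\overline{B(s^0,\varepsilon)}\subset\Omega$. Put $O=O_z\times B(s^*,\varepsilon/2)$. Let $(z,s)\in\Omega\cap O$ and $s'\in\overline{B(s^0,\varepsilon)}$. Since $P(z,\cdot)$ is monotone on the convex set $\Omega_z$, $\langle P(z,s),s-s'\rangle\ge\langle P(z,s'),s-s'\rangle\ge-C_1$, with $C_1$ uniform by compactness. Taking $s'=s^0+\varepsilon P/|P|$ with $P=P(z,s)$ (if $P\ne0$; otherwise the claim is clear) gives $\langle P,s-s^0\rangle\ge\varepsilon|P|-C_1$. If $|\tau-(s^*-s^0)|\le\varepsilon/4$, then $|\tau-(s-s^0)|<\frac34\varepsilon$, so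
$$\langle P,\tau\rangle\ \ge\ \tfrac\varepsilon4|P|-C_1\quad\text{on }\Omega\cap O,\qquad\text{for all }\tau\text{ with }|\tau-(s^*-s^0)|\le\tfrac\varepsilon4.\tag{6}$$

*Blow-up.* If $(z_m,s_m)\in\Omega\cap O$ converges to $(z,s)\in C\cap O$, then $|P(z_m,s_m)|\to\infty$. Otherwise $P(z_m,s_m)\to p$ along a subsequence. The map $s(\cdot,\cdot)$ is continuous on $\mathbb R^n\times Y$, so $s_m=s(P(z_m,s_m),z_m)\to s(p,z)$, and $(z,s)=(z,s(p,z))\in\Omega$, a contradiction.

**Step 7.2: $C$ is polar in each $O$, or fills it.** *The purpose is to use $P$ itself as the function in Definition 7.* Fix $\tau$ as in (6). Put $h_\tau=\langle P,\tau\rangle$ on $\Omega\cap O$ and $h_\tau=+\infty$ on $C\cap O$. By (6) and blow-up it is lower semicontinuous and bounded below. For every $L'\in\mathcal L$ it is $L'$-harmonic on $\Omega\cap O$, and the super-mean-value inequality is trivial at points of $C$. As $O$ is connected, $h_\tau$ is either $L'$-superharmonic on $O$ or identically $+\infty$. So either $O\cap\Omega=\emptyset$, or $C\cap O=\{h_\tau=+\infty\}$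 is $L'$-polar for every $L'\in\mathcal L$, and null by (F3).

**Step 7.3: the first alternative never occurs.** *The purpose is to globalize by connectedness.* Let $x$ lie in the closure of $\mathrm{int}\,C$ in $Y\times\mathbb R^n$. Then $x\in C$, and its neighborhood $O$ meets $\mathrm{int}\,C$. So $C\cap O$ is not null, hence $O\subset C$ and $x\in\mathrm{int}\,C$. Thus $\mathrm{int}\,C$ is open and closed in the connected space $Y\times\mathbb R^n$. As $\Omega\ne\emptyset$, $\mathrm{int}\,C=\emptyset$, so $O\cap\Omega\ne\emptyset$ always. Covering $C$ by countably many sets $O$ and using (F3), $C$ is $L'$-polar for every $L'\in\mathcal L$, and null.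

**Step 7.4: condition (E) holds.** *The purpose is to make sense of (R1), (R2) across $C$.* By (F1), $h_\tau\in W^{1,1}_{loc}(O)$ for all $\tau$ in a ball, in particular for $n$ linearly independent $\tau$. So $P_j\in W^{1,1}_{loc}(Y\times\mathbb R^n)$. Weak first derivatives of a $W^{1,1}_{loc}$ function agree on the open set $\Omega$ of full measure with the classical ones. Hence $\partial_{s_k}P_j=\Phi_{jk}$ and (R2) hold in $\mathcal D'(Y\times\mathbb R^n)$. This is (E), so Lemmas 1, 2 and 4 are available.

## 8. A positive tensor $\Lambda$ with $N_{jkl}=-\partial_{s_j}\Lambda_{kl}$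

**Step 8.1: a potential over a ball.** *The purpose is to integrate $P$ once in $s$ so that (R3) becomes an equation for the integral.* Let $U\subset Y$ be a ball. As in Section 3 there are holomorphic $h_j$ on $U$ with $\partial_{z_k}h_j-\partial_{z_j}h_k=g_{kj}$. Put $P'_j=P_j-2\Re h_j$. Since $\partial_{z_k}(h_j+\bar h_j)=\partial_{z_k}h_j$, we have $\partial_{z_k}P'_j=\partial_{z_j}P'_k$ in $\mathcal D'(U\times\mathbb R^n)$. Also $\partial_{s_k}P'_j=\Phi_{jk}$, and (R3) holds for $P'$, because $\Re h_j$ is pluriharmonic and independent of $s$.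

Let $\Omega_U=\Omega\cap(U\times\mathbb R^n)$. A locally constant choice of points in the fibres, a partition of unity and convexity of the fibres give a smooth $\sigma:U\to\mathbb R^n$ with $\sigma(z)\in\Omega_z$. Set
$$F_0(z,s)=\int_0^1\langle P'(z,\sigma+t(s-\sigma)),\,s-\sigma\rangle\,dt\quad\text{on }\Omega_U .$$
Since $P'(z,\cdot)$ is a gradient on the convex set $\Omega_z$, $\partial_{s_j}F_0=P'_j$. Put $\rho_{kl}=4\,\partial_{z_k}\partial_{\bar z_l}F_0+\Phi_{kl}$. Then $\partial_{s_j}\rho_{kl}=4\,\partial_{z_k}\partial_{\bar z_l}P'_j+\partial_{s_k}\partial_{s_l}P'_j=0$, so $\rho_{kl}=\rho_{kl}(z)$ is smooth on $U$. It is hermitian, and $\partial_{z_m}\rho_{kl}-\partial_{z_k}\rho_{ml}=\partial_{s_l}(\partial_{z_m}P'_k-\partial_{z_k}P'_m)=0$. So $i\rho_{kl}\,dz_k\wedge d\bar z_l$ is a closed real $(1,1)$-form on a ball, and $\rho_{kl}=4\,\partial_{z_k}\partial_{\bar z_l}f$ with $f$ real and smooth. With $F=F_0-f$,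
$$\partial_{s_j}F=P'_j,\qquad 4F_{z_k\bar z_l}+F_{s_ks_l}=0\ \text{ on }\Omega_U,\qquad F(z,\cdot)\text{ convex}.\tag{7}$$

**Step 8.2: $F\in W^{1,1}_{loc}(U\times\mathbb R^n)$ and $L_aF\le0$ there, for all $a\in\mathbb R^n$.** *The purpose is to obtain positivity.* Near a point of $C$, in the notation of Step 7.1 with $\overline{O_z}\subset U$, convexity gives $F(z,s)\ge F(z,s^0)+\langle P'(z,s^0),s-s^0\rangle\ge-C_2$ on $\Omega\cap O$. By (7), $L'F=0$ on $\Omega_U$ for $L'=L_a+\eta L$, and $C$ is $L'$-polar by Step 7.3. By (F2) and (F1), $F\in W^{1,1}_{loc}(U\times\mathbb R^n)$ and $(L_a+\eta L)F\le0$ in $\mathcal D'$. For a test function $\phi\ge0$, $\langle F,(L_a+\eta L)\phi\rangle\le0$; let $\eta\to0$.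

**Step 8.3: definition of $\Lambda$.** *The purpose is to check independence of choices.* Put
$$\Lambda_{kl}=-\big(F_{z_k\bar z_l}+\tfrac14F_{s_ks_l}\big)\in\mathcal D'(U\times\mathbb R^n);\tag{8}$$
it vanishes on $\Omega_U$. Let $\hat F$ be another choice, possibly on another ball. On the intersection of the balls, $\partial_{s_j}(\hat F-F)=c_j(z)$ with $c_j$ the real part of a holomorphic function. So $\hat F-F=s_jc_j(z)+f'(z)$ on $\Omega$ over it, hence almost everywhere. Both satisfy (7) on $\Omega$ and $c_j$ is pluriharmonic, so $f'$ is pluriharmonic. Thus (8) is unchanged, and $\Lambda_{kl}\in\mathcal D'(Y\times\mathbb R^n)$ is well defined.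

**Step 8.4: properties of $\Lambda$.** *The purpose is to collect what the estimate will use.*

* (a) $\partial_{s_j}\Lambda_{kl}=-N_{jkl}$. Indeed $\partial_{s_j}F=P'_j$ holds in $\mathcal D'$, because $F\in W^{1,1}_{loc}$ and $C$ is null; and $\Re h_j$ is pluriharmonic and independent of $s$, so it does not contribute to $N$.
* (b) $\Lambda_{kl}$ is real and symmetric. By (a) and Lemma 1, $D=\Lambda_{kl}-\Lambda_{lk}$ has $\partial_{s_j}D=0$ for all $j$, so $D$ is the pull-back of a distribution on $Y$. It vanishes on $\Omega$, which contains a product set $U'\times B$ over a neighborhood $U'$ of every point of $Y$; so $D=0$. As $F$ is real, $\overline{\Lambda_{kl}}=\Lambda_{lk}=\Lambda_{kl}$.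
* (c) $a_ka_l\Lambda_{kl}=-\frac14L_aF\ge0$ for $a\in\mathbb R^n$. A nonnegative distribution is a Radon measure, so by polarization the $\Lambda_{kl}$ are real Radon measures. With $a=e_k\pm e_l$, $|\Lambda_{kl}|\le\frac12(\Lambda_{kk}+\Lambda_{ll})$ as measures.
* (d) $\partial_{z_m}\Lambda_{kl}=\partial_{z_k}\Lambda_{ml}$. For the term $F_{z_k\bar z_l}$ this is clear, and $\partial_{z_m}F_{s_ks_l}=\partial_{s_l}\partial_{z_m}P'_k=\partial_{s_l}\partial_{z_k}P'_m=\partial_{z_k}F_{s_ms_l}$ in $\mathcal D'$.

## 9. A mass bound near $\zeta_+=0$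

**Step 9.1: a first order relation between two measures.** *The purpose is to turn (c) and (d) into a scalar inequality.* From now on all indices are in $\{1,2\}$. Let $\chi\ge0$ and
$$A=\tfrac14(\Lambda^\chi_{11}+\Lambda^\chi_{22})\ge0,\qquad B=\tfrac14(\Lambda^\chi_{11}-\Lambda^\chi_{22}-2i\Lambda^\chi_{12}),$$
measures on $Y_2$.

*$|B|\le A$ as measures.* By (c), $a_ka_l\Lambda^\chi_{kl}\ge0$ for $a\in\mathbb R^2$, and all $\Lambda^\chi_{kl}$ have densities $\lambda_{kl}$ with respect to $4A$. Using a countable dense set of $a$, $(\lambda_{kl})$ is positive semidefinite $A$-a.e., with trace $1$. So $\lambda_{12}^2\le\lambda_{11}\lambda_{22}$, that is, $(\lambda_{11}-\lambda_{22})^2+4\lambda_{12}^2\le(\lambda_{11}+\lambda_{22})^2=1$. As $dB/dA=\lambda_{11}-\lambda_{22}-2i\lambda_{12}$, we get $|dB/dA|\le1$.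

Put $\partial_\pm=\partial_{\zeta_\pm}=\frac12(\partial_{z_1}\mp i\partial_{z_2})$. By (d), $\partial_{z_2}\Lambda_{11}=\partial_{z_1}\Lambda_{12}$ and $\partial_{z_2}\Lambda_{12}=\partial_{z_1}\Lambda_{22}$. Expanding and substituting these,
$$8\,\partial_-B=(\partial_{z_1}+i\partial_{z_2})(\Lambda^\chi_{11}-\Lambda^\chi_{22}-2i\Lambda^\chi_{12})=(\partial_{z_1}-i\partial_{z_2})(\Lambda^\chi_{11}+\Lambda^\chi_{22})=8\,\partial_+A.\tag{9}$$
(Four terms change: $-2i\partial_{z_1}\Lambda_{12}=-2i\partial_{z_2}\Lambda_{11}$ and $2\partial_{z_2}\Lambda_{12}=2\partial_{z_1}\Lambda_{22}$ combine with $i\partial_{z_2}\Lambda_{11}$ and $-\partial_{z_1}\Lambda_{22}$.) So $\int\partial_+\phi\,dA=\int\partial_-\phi\,dB$ for $\phi\in C_c^\infty(Y_2)$.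

Let $r=|\zeta_+|$ and $\phi=G(r,\zeta_-)/\bar\zeta_+$ with $G$ real, smooth, compactly supported in $Y_2$. Since $\partial_+r=\bar\zeta_+/(2r)$ and $\partial_+(1/\bar\zeta_+)=0$, we have $\partial_+\phi=G_r/(2r)$, while $|\partial_-\phi|=|\nabla_{\zeta_-}G|/(2r)$. With $|B|\le A$,
$$\int\frac{G_r-|\nabla_{\zeta_-}G|}r\,dA\le0.\tag{10}$$

**Step 9.2: the test function.** *The purpose is to choose $G$ so that the integrand in (10) is bounded below by a positive bump at $r\sim\varepsilon$, except in a fixed compact region.* We let $G$ increase in $r$ along a cone, so that the loss $|\nabla_{\zeta_-}G|$ is paid for by $G_r$. Take $G=k(r)\,\nu(r-d(\zeta_-))$ with the following ingredients.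

* $d=\sqrt{\tfrac1{100}+(|\zeta_-|-1)^2}$, which is smooth for $\zeta_-\ne0$ with $|\nabla d|\le1$.
* $\nu$ is smooth and nondecreasing, $\nu=0$ on $(-\infty,-\frac3{10}]$, $\nu=1$ on $[-\frac2{10},\infty)$.
* For $0<\varepsilon\le\frac1{20}$, $k(r)=\kappa(r/\varepsilon)$ for $r\le\frac1{10}$, where $\kappa$ is a fixed smooth nondecreasing function with $\kappa=0$ on $(-\infty,1]$, $\kappa=1$ on $[2,\infty)$, $\kappa'\ge c>0$ on $[\frac54,\frac74]$. For $r\ge\frac1{10}$, $k$ is a fixed smooth nonincreasing function, $1$ near $\frac1{10}$ and $0$ for $r\ge\frac15$.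

If $G\ne0$, then $\varepsilon\le r\le\frac15$ and $d<r+\frac3{10}\le\frac12$, so $\big||\zeta_-|-1\big|<\frac12$. Thus $\operatorname{supp}G\subset\{\varepsilon\le r\le\frac15,\ \frac12\le|\zeta_-|\le\frac32\}$ is compact in $Y_2$, and $G$ is smooth. Writing $\nu,\nu'$ for the values at $r-d$,
$$G_r-|\nabla_{\zeta_-}G|\ge k'\nu+k\nu'-k\nu'|\nabla d|\ge k'\nu .$$
So (10) gives
$$\int_{r<1/10}\frac{k'\nu}r\,dA\le\int_{1/10\le r\le1/5}\frac{|k'|\nu}r\,dA\le C_3,$$
with $C_3$ independent of $\varepsilon$: the right integral lives on a fixed compact subset of $Y_2$ where $k$ does not depend on $\varepsilon$.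

**Step 9.3: the bound.** *The purpose is to read off the mass.* For $\big||\zeta_-|-1\big|\le\frac1{10}$ we have $d\le\frac{\sqrt2}{10}<\frac2{10}$, so $\nu(r-d)=1$. For $\frac54\varepsilon\le r\le\frac74\varepsilon$ (which is $<\frac1{10}$) we have $k'\ge c/\varepsilon$ and $\frac1r\ge\frac4{7\varepsilon}$. Hence $A\{\frac54\varepsilon\le r\le\frac74\varepsilon,\ \big||\zeta_-|-1\big|\le\frac1{10}\}\le C_4\varepsilon^2$. The annuli for $\varepsilon(5/7)^i$, $i\ge0$, are contiguous because $\frac74\cdot\frac57=\frac54$, and they cover $0<r\le\varepsilon$. Summing the geometric series,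
$$A\{0<|\zeta_+|\le\varepsilon,\ \big||\zeta_-|-1\big|\le\tfrac1{10}\}\le C_5\varepsilon^2\qquad(0<\varepsilon\le\tfrac1{20}).\tag{11}$$

**Step 9.4: transfer to $N$.** *The purpose is to bound the tensor that we need to extend.* Fix a real $\chi$ with $\int\chi=1$, and choose $\chi_1\in C_c^\infty$ with $\chi_1\ge|\partial_{s_j}\chi|$ for $j=1,2$. By (a), $N^\chi_{jkl}=-(\partial_{s_j}\Lambda_{kl})^\chi=\Lambda_{kl}^{\partial_{s_j}\chi}$. In particular it is a measure, and by (c) $|N^\chi_{jkl}|\le\Lambda^{\chi_1}_{11}+\Lambda^{\chi_1}_{22}$. The right side is $4A$ for $\chi_1$ in place of $\chi$, so (11) gives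
$$|N^\chi_{jkl}|\big(W^*\cap\{|\zeta_+|\le\varepsilon\}\big)\le C_6\varepsilon^2\qquad(0<\varepsilon\le\tfrac1{20}).\tag{12}$$

## 10. Extending $N^\chi$ by zero with its symmetries

*The purpose of this step is to produce the closed current that Lemma 4 asks for.* By (12) with $\varepsilon=\frac1{20}$, $N^\chi_{jkl}|_{W^*}$ is a finite measure. Let $\tilde N_{jkl}$ be its extension by zero to $W$. It is totally symmetric.

*$\partial_{z_m}\tilde N_{jkl}$ and $\partial_{\bar z_m}\tilde N_{jkl}$ are totally symmetric on $W$.* Let $\phi\in C_c^\infty(W)$, and let $\rho_\varepsilon(|\zeta_+|)$ be a smooth cutoff, $0$ for $|\zeta_+|\le\varepsilon$, $1$ for $|\zeta_+|\ge2\varepsilon$, with $|\nabla\rho_\varepsilon|\le C_7/\varepsilon$ and $2\varepsilon\le\frac1{20}$. By Lemma 1 the required identity holds when tested against $\rho_\varepsilon\phi\in C_c^\infty(W^*)$. The derivative of $(1-\rho_\varepsilon)\phi$ is bounded by $C_8/\varepsilon$ and supported in $|\zeta_+|\le2\varepsilon$, so by (12) the remaining terms are at most $\frac{C_8}\varepsilon\cdot C_6(2\varepsilon)^2\to0$.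

Put $\tilde Q_{jkl}=\tilde N_{jkl}-\frac14\tilde S^\chi_{jkl}$ on $W$. By Lemma 2 and what we just proved, $\tilde Q$ is totally symmetric, with totally symmetric first derivatives $\partial_{z_m},\partial_{\bar z_m}$ on $W$. On $W^*$ we have $\tilde Q=N^\chi-\frac14S^\chi=Q^\chi$.

## 11. End of the proof of Theorem A

By Lemma 3, $\Psi=z_j\tilde Q_{jkl}\,dz_k\wedge d\bar z_l$ is a closed current on $W$, and on $W^*$ it equals $z_jQ^\chi_{jkl}\,dz_k\wedge d\bar z_l$. Condition (E) holds by Step 7.4. By Lemma 4, $b=0$. Together with Section 3 this proves Theorem A: for every $n\ge2$ and $b\ne0$ the manifold $X_b$ has no structure with 1–3, complete or not. $\blacksquare$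

## 12. $n=1$: the surfaces $xy=f(p)$

We turn to Theorem B. When $n=1$, equation (R2) is empty, and (R1), (R3) reduce to: $P$ is harmonic in $(z,s)$ and $\Phi=\partial_sP>0$ is harmonic. So one expects to build the structure from a positive harmonic function $V=\Phi$. The flat $\mathbb C^2$ shows what a fixed point requires: there $V=\frac1{2r}$. First we need to know $X$.

**Step 12.1: reduction to an effective action on a surface.** *The purpose is to remove degenerate cases.* Orbits have dimension $\le1$ and a general one is lagrangian, so $\dim_{\mathbb C}X\in\{0,2\}$. If $\dim X=0$ there is nothing to prove. Let $\dim_{\mathbb C}X=2$; then the action is nontrivial. Write $G=\mathbb C^\times$.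

If $x$ is not fixed, $G_x$ is a proper closed complex subgroup of $\mathbb C^\times$, hence discrete. It contains no $t$ with $|t|\ne1$: otherwise the orbit map would factor through the compact curve $\mathbb C^\times/t^{\mathbb Z}$ and be constant, because holomorphic functions separate points of $X$. So $G_x\subset S^1$ is finite. Hence the kernel of the action is finite cyclic, of some order $m$. Replacing $T$ by its quotient by this group replaces $\xi$ by $\xi/m$ and $\mu,\mu_I,\mu_J,\mu_K$ by their $m$-th parts, so it does not affect the problem. We assume the action effective, and let $\xi$ generate $t\mapsto e^{i\varphi}$.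

**Step 12.2: local models.** *The purpose is to describe $X$ near each closed orbit.* We use the analytic Hilbert quotient $\pi:X\to Y=X/\!/G$, with $Y$ Stein and $\mathcal O_Y=(\pi_*\mathcal O_X)^G$, and the holomorphic slice theorem (D. Snow, *Reductive group actions on Stein spaces*, Math. Ann. 259 (1982)). Every fibre of $\pi$ contains exactly one closed orbit $Gx$, and a $\pi$-saturated open neighborhood of it is $G$-equivariantly biholomorphic to $G\times_{G_x}S$, with $S$ a saturated open neighborhood of $0$ in the $G_x$-module $T_xX/T_x(Gx)$.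

*$G_x$ finite.* As $G$ is abelian, $G_x$ acts trivially on $T_x(Gx)$, hence on $T_xX/T_x(Gx)\cong T_x(Gx)^*$; the isomorphism is given by $\omega$, since $Gx$ is lagrangian. So for $h\in G_x$ we have $h[g,s]=[gh,s]=[g,hs]=[g,s]$: $h$ acts trivially on an open set, hence on $X$. By effectiveness $G_x=1$, and after shrinking the neighborhood is $\mathbb C^\times\times\text{disc}$.

*$x$ fixed.* $G$ preserves $\omega$ on $T_xX$, so the weights are $k,-k$. If $|k|\ne1$, a nontrivial group (of $k$-th roots of unity, or all of $G$ if $k=0$) acts trivially on an open set, hence on $X$; so effectiveness forces $|k|=1$. After shrinking, the neighborhood is $\{(x,y)\in\mathbb C^2:xy\in\text{disc}\}$ with action $(tx,t^{-1}y)$ and quotient map $xy$.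

So $Y$ is a connected Riemann surface, noncompact because it is Stein of dimension $1$. The fixed points lie over a closed discrete set $D\subset Y$, one over each $d\in D$.

**Step 12.3: the moment map on $Y$.** *The purpose is to obtain a flat coordinate.* As $\mu$ is invariant and holomorphic, $\langle\mu,\xi\rangle=\psi\circ\pi$ with $\psi:Y\to\mathbb C$ holomorphic. It is étale. Off fixed points $d\langle\mu,\xi\rangle=\omega(\xi,\cdot)\ne0$. Near a fixed point, invariance gives $\omega=w(xy)\,dx\wedge dy$ with $w(0)\ne0$, and $\omega(\xi,\cdot)=i\,w\,d(xy)$.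

**Step 12.4: global form.** *The purpose is to glue the models.* Remove from $X$, over each $d\in D$, the closed subset $\{x=0\}$ (respectively $\{y=0\}$) of the fibre. One obtains principal $\mathbb C^\times$-bundles $X^\pm\to Y$, with local equivariant trivializations $x$ (respectively $y^{-1}$) near $d$. They are trivial because $H^1(Y,\mathcal O^*)=0$. Let $t^\pm:X^\pm\to\mathbb C^\times$ be equivariant trivializations. Near $d$, $t^+=x\cdot\text{unit}(xy)$ and $t^-=y^{-1}\cdot\text{unit}(xy)$. So on $X^+\cap X^-=\pi^{-1}(Y\setminus D)$ we have $t^+=(f\circ\pi)\,t^-$, where $f\in\mathcal O(Y)$ has simple zeros exactly on $D$. Now rename $x:=t^+$, $y:=1/t^-$. By the local formulas these extend holomorphically to all of $X$, and $xy=f\circ\pi$. Then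
$$X\cong\{(x,y,p)\in\mathbb C^2\times Y:\ xy=f(p)\},\qquad t\cdot(x,y,p)=(tx,t^{-1}y,p).\tag{13}$$
The right side is smooth as $f$ has simple zeros. The map $(x,y,\pi)$ is bijective: it is equivariant over $Y$, bijective on fibres over $Y\setminus D$ (both are copies of $\mathbb C^\times$), and it maps axes bijectively onto axes over $D$. A bijective holomorphic map between equidimensional complex manifolds is biholomorphic.

Finally $X^+=\{x\ne0\}$, and there $\omega=c\,\frac{dx}x\wedge d\psi$ with a function $c$; $\omega(\xi,\cdot)=ic\,d\psi=d\psi$ gives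
$$\omega=-i\,\frac{dx}x\wedge d\psi\quad\text{on }X^+.\tag{14}$$

## 13. A harmonic function with prescribed poles on $Y\times\mathbb R$

Let $M=Y\times\mathbb R$ with the flat metric pulled back by the étale map $\widehat\psi=(\psi,\mathrm{id}):M\to\mathbb C\times\mathbb R=\mathbb R^3$. Enumerate $D=\{d_1,d_2,\dots\}$ (finite, infinite or empty), put $s_{d_i}=2^i$ and $x_d=(d,s_d)$. The set $\{x_d\}$ is closed and discrete in $M$.

We want a positive harmonic function that looks like $\frac1{2r}$ at each $x_d$ and is smooth elsewhere. The obvious candidate is $1+\sum_dE_d$ with $E_d=\frac1{2|\widehat\psi(\cdot)-\widehat\psi(x_d)|}$. It fails as soon as $\psi$ is not injective on a fibre that matters: $E_d$ has a pole at *every* point of $\widehat\psi^{-1}(\widehat\psi(x_d))$, including points over which $X$ has no fixed point. So we use Green functions, with $E_d$ as a bound. The heights $2^i$ make the sum converge. With all heights equal it need not: for $Y=\mathbb C$, $\psi=\mathrm{id}$, $D=\mathbb Z$, the sum $\sum\frac1{2|m|}$ diverges.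

**Step 13.1: one pole.** *The purpose is to construct $G_d$ with $G_d\le E_d$.* Fix $d$. Let $M_k$ be an exhaustion of $M$ by relatively compact smooth domains containing $x_d$, and $G_k$ the Dirichlet Green function of $M_k$ with pole at $x_d$, normalized so that $G_k-\frac1{2r}$ is harmonic near $x_d$ ($r$ the distance to $x_d$). The function $E_d$ is positive and superharmonic on $M$, and equals $\frac1{2r}$ near $x_d$. So $E_d-G_k$ is superharmonic on $M_k$ (smooth harmonic near $x_d$) with boundary values $\ge0$, and $G_k\le E_d$ by the minimum principle. By the maximum principle the $G_k$ increase. Being bounded by $E_d$ at points where $E_d<\infty$, they converge by Harnack's theorem, locally uniformly on the connected set $M\setminus\{x_d\}$, to a positive harmonic function $G_d$ with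
$$G_d\le E_d\le\frac1{2|s-s_d|}.$$
Near $x_d$, the increasing sequence $G_k-G_{k_0}$ of harmonic functions is bounded on a small sphere, hence converges inside; so $G_d-\frac1{2r}$ is harmonic near $x_d$.

**Step 13.2: the sum.** *The purpose is convergence.* On $\{|s|\le R\}$ we have $G_{d_i}\le\frac1{2(2^i-R)}\le2^{-i}$ once $2^i\ge2R$. So
$$V=1+\sum_iG_{d_i}\ge1\tag{15}$$
converges locally uniformly off $\{x_d\}$. It is harmonic there, and $V-\frac1{2r}$ is smooth (harmonic) near each $x_d$.

## 14. The primitives $P^\pm$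

Let $\Omega^+=M\setminus\bigcup_d\{d\}\times[s_d,\infty)$ and $\Omega^-=M\setminus\bigcup_d\{d\}\times(-\infty,s_d]$. These are open, since $D$ is closed and discrete, and their fibres over $Y$ are intervals. Write $\psi=x_1+ix_2$ and $\Delta=\partial_{x_1}^2+\partial_{x_2}^2+\partial_s^2$.

**Step 14.1: $P^+$.** *The purpose is a harmonic function on $\Omega^+$ with $s$-derivative $V$; it will be $-\log|x|$.* Choose $\sigma\in C^\infty(Y)$ with $\sigma(d)<s_d$ for $d\in D$, and put $P_1=\int_{\sigma(p)}^sV(p,s')\,ds'$ on $\Omega^+$. Then $\partial_s\Delta P_1=\Delta V=0$, so $\Delta P_1=\rho(p)$ with $\rho\in C^\infty(Y)$. On the open Riemann surface $Y$ there is a real smooth $h$ with $4\,\partial_\psi\partial_{\bar\psi}h=-\rho$: solve $\partial_{\bar\psi}u=-\rho/4$, then $\partial_{\bar\psi}\bar h=\bar u$ (so $\partial_\psi h=u$), using solvability of $\bar\partial$ and the global coframe $d\psi$, and take the real part. Then $P^+=P_1+h$ is harmonic on $\Omega^+$ and $\partial_sP^+=V$.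

**Step 14.2: $P^-$.** *The purpose is to see that $P^-:=P^++\log|f|$, defined on $(Y\setminus D)\times\mathbb R$, extends to a smooth harmonic function on $\Omega^-$ with $\partial_sP^-=V$.* Near $x_d$ let $\zeta=\psi-\psi(d)$, $s'=s-s_d$, $r^2=|\zeta|^2+s'^2$. Since $\partial_s\frac12\log(r-s')=-\frac1{2r}$, the function $e=P^++\frac12\log(r-s')$, smooth on $\Omega^+$ near $x_d$, has $\partial_se=V-\frac1{2r}$, which is smooth on a cylinder $\{|\zeta|<\delta,\ |s'|<\delta\}$. Integrating from $s'=-\delta/2$, where $e$ is smooth in $\zeta$, we see that $e$ extends smoothly to this cylinder. For $s'>0$, $\zeta\ne0$, we have $r-s'=|\zeta|^2/(r+s')$, so $P^+=e+\frac12\log(r+s')-\log|\zeta|$ and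
$$P^-=e+\tfrac12\log(r+s')+\log|f/\zeta| ,$$
which is smooth near $\{d\}\times(s_d,s_d+\delta)$ since $f$ has a simple zero at $d$. Then $P^-$ is smooth near $\{d\}\times(s_d,\infty)$ by integrating $\partial_sP^-=V$. Off $D$ the function $\log|f|$ is harmonic, and harmonicity across $D$ follows by continuity.

## 15. The hyperkähler structure off the fixed points

**Step 15.1: the function $s$ on $X\setminus\mathrm{Fix}$.** *The purpose is to realize $X\setminus\mathrm{Fix}$ as a circle bundle over $M\setminus\{x_d\}$.* On $X^+=\{x\ne0\}$ define $s$ by $P^+(\pi,s)=-\log|x|$, and on $X^-=\{y\ne0\}$ by $P^-(\pi,s)=\log|y|$. The definitions agree on $X^+\cap X^-$ because $\log|f|=\log|x|+\log|y|$ there. They have unique smooth solutions because $\partial_sP^\pm=V>0$ and, on each fibre interval of $\Omega^\pm$, $P^\pm$ is onto $\mathbb R$: at infinite ends use $V\ge1$, at a finite end $s_d$ use $V=\frac1{2|s-s_d|}+O(1)$. Via $(\pi,s,\arg x)$, $X^+\cong\Omega^+\times S^1$; via $(\pi,s,-\arg y)$, $X^-\cong\Omega^-\times S^1$. Thus $(\pi,s):X\setminus\mathrm{Fix}\to M\setminus\{x_d\}$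 is a principal $S^1$-bundle.

**Step 15.2: the connection form and the structure.** *The purpose is to reverse formulas (3) and (4).* Write
$$\theta=d\arg x+P^+_{x_1}dx_2-P^+_{x_2}dx_1\ \text{ on }X^+,\qquad\theta=-d\arg y+P^-_{x_1}dx_2-P^-_{x_2}dx_1\ \text{ on }X^- .$$
These agree on the overlap, because $(\log|f|)_{x_1}dx_2-(\log|f|)_{x_2}dx_1=d\arg f=d\arg x+d\arg y$ by the Cauchy–Riemann equations. Put
$$q=V(ds^2+dx_1^2+dx_2^2)+V^{-1}\theta^2,\tag{16}$$
$$\omega_I=\theta\wedge ds+V\,dx_1\wedge dx_2,\quad\omega_J=\theta\wedge dx_1+V\,dx_2\wedge ds,\quad\omega_K=\theta\wedge dx_2+V\,ds\wedge dx_1.\tag{17}$$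
With the orthonormal coframe $e^0=V^{-1/2}\theta$, $e^1=V^{1/2}ds$, $e^2=V^{1/2}dx_1$, $e^3=V^{1/2}dx_2$ we have $\omega_I=e^0e^1+e^2e^3$, $\omega_J=e^0e^2+e^3e^1$, $\omega_K=e^0e^3+e^1e^2$. The endomorphisms defined by $\omega_A(u,v)=q(Au,v)$ act on the dual frame by
$$Ie_0=e_1,\ Ie_2=e_3,\qquad Je_0=e_2,\ Je_3=e_1,\qquad Ke_0=e_3,\ Ke_1=e_2,\qquad A^2=-1 .$$
Then $IJe_0=Ie_2=e_3$, $IJe_1=-Ie_3=e_2$, $IJe_2=-Ie_0=-e_1$, $IJe_3=Ie_1=-e_0$, so $IJ=K$, and hence $JK=I$, $KI=J$ (Section 1).

**Step 15.3: conditions 1 and 2.** *The purpose is to identify $\omega_J+i\omega_K$ and $I$.* By (17), $\omega_J+i\omega_K=(\theta+iV\,ds)\wedge d\psi$. On $X^+$,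
$$-i\,d\log x=i\,dP^++d\arg x=iV\,ds+\theta+(iP^+_{x_1}+P^+_{x_2})\,d\psi ,$$
so by (14) $\omega_J+i\omega_K=-i\frac{dx}x\wedge d\psi=\omega$ on $X^+$, and by density on $X\setminus\mathrm{Fix}$. Since $\omega(Iu,v)=i\,\omega(u,v)$, the vectors $u+iIu$ lie in $\ker\omega$; and $\omega(u-iIu,\cdot)=2\omega(u,\cdot)$ vanishes only for $u=0$, because $\omega_J$ is nondegenerate. So $\ker\omega=T^{0,1}$ with respect to $I$. As $\omega$ is holomorphic symplectic, the same holds for the given complex structure, so $I$ is the given one.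

**Step 15.4: closedness and integrability.** *The purpose is to finish the hyperkähler conditions.* $\omega_J,\omega_K$ are closed because $\omega$ is. On $X^+$,
$$d\theta=(P^+_{x_1x_1}+P^+_{x_2x_2})\,dx_1\wedge dx_2+V_{x_1}ds\wedge dx_2-V_{x_2}ds\wedge dx_1 ,$$
so $d\omega_I=d\theta\wedge ds+dV\wedge dx_1\wedge dx_2=\Delta P^+\,dx_1\wedge dx_2\wedge ds=0$, hence $d\omega_I=0$ everywhere by density.

The form $\Upsilon=\omega_K+i\omega_I$ has kernel $T^{0,1}_J$, by the computation of Step 15.3 cyclically permuted. If $\iota_u\Upsilon=\iota_v\Upsilon=0$ and $d\Upsilon=0$, then $\mathcal L_u\Upsilon=0$ and $\iota_{[u,v]}\Upsilon=\mathcal L_u\iota_v\Upsilon-\iota_v\mathcal L_u\Upsilon=0$. So $T_J^{0,1}$ is involutive, and $J$ is integrable by Newlander–Nirenberg. Likewise for $K$ with $\omega_I+i\omega_J$.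

**Step 15.5: moment maps.** *The purpose is condition 3.* Everything is $S^1$-invariant. Since $\theta(\xi)=1$ and $ds(\xi)=d\psi(\xi)=0$, (17) gives $\omega_I(\xi,\cdot)=ds$, $\omega_J(\xi,\cdot)=dx_1$, $\omega_K(\xi,\cdot)=dx_2$.

## 16. Smoothness at the fixed points, by comparison with flat $\mathbb C^2$

**Step 16.1: the curvature.** *The purpose is a formula valid for both structures to be compared.* The form $d\theta$ is basic, since $\theta$ is invariant and $\theta(\xi)=1$. Closedness of the three forms (17) determines its three coefficients: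
$$d\theta=-{\star}dV,$$
with $\star$ the Hodge star of the flat metric in the oriented coordinates $(s,x_1,x_2)$.

**Step 16.2: the flat model in the form (16), (17).** *The purpose is to isolate the singular part.* On flat $\mathbb C^2$ we know from Section 1 the moment maps $s'=\frac12(|b|^2-|a|^2)$ and $iab$. Then $r:=|(s',iab)|=\frac12(|a|^2+|b|^2)$ and $c:=q_0(\xi,\xi)=|a|^2+|b|^2=2r$. Where $\xi\ne0$, the vectors $\xi,I\xi,J\xi,K\xi$ are orthogonal of square length $c$ and dual via $q_0$ to $q_0(\xi,\cdot)$, $ds'$, $d\Re(iab)$, $d\Im(iab)$. So with $V_0=c^{-1}=\frac1{2r}$ and $\theta_0=c^{-1}q_0(\xi,\cdot)$,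
$$q_0=V_0\big(ds'^2+|d(iab)|^2\big)+V_0^{-1}\theta_0^2,\qquad\omega_I^0=\theta_0\wedge ds'+V_0\,d\Re(iab)\wedge d\Im(iab),$$
similarly for $\omega_J^0,\omega_K^0$, and $d\theta_0=-{\star}dV_0$ as in Step 16.1. The map $(s',iab):\mathbb C^2\setminus0\to\mathbb R^3\setminus0$ is a principal $S^1$-bundle: the differentials are independent, and $(s',iab)$ determines $|a|^2=r-s'$, $|b|^2=r+s'$ and $ab$, hence the orbit. Note that $c$ and $c\,\theta_0=q_0(\xi,\cdot)$ are smooth on $\mathbb C^2$ and vanish at $0$.

**Step 16.3: matching the bundles.** *The purpose is an isomorphism carrying $\theta$ to $\theta_0$ plus something smooth.* Identify a small ball $B\subset M$ around $x_d$ with a ball around $0\in\mathbb R^3$ by $(s-s_d,\psi-\psi(d))$. Let $v=V-V_0$, which is smooth and harmonic on $B$. Then ${\star}dv$ is closed, so there is a smooth 1-form $a_0$ on $B$ with $da_0=-{\star}dv$. Over $B\setminus\{x_d\}\simeq S^2$ the two $S^1$-bundles (the restriction of $X\setminus\mathrm{Fix}$ and the model) have connection forms $\theta,\theta_0$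 whose curvatures differ by the exact form $da_0$. So their Chern numbers agree and they are isomorphic. If $\Theta_1$ is an isomorphism from the model to $X\setminus\mathrm{Fix}$ over $B\setminus\{x_d\}$, then $\Theta_1^*\theta-\theta_0-a_0$ is basic and closed, hence equals $d\lambda$ with a function $\lambda$ on the simply connected $B\setminus\{x_d\}$. Composing with the gauge transformation $e^{-i\lambda}$, which subtracts $d\lambda$, gives $\Theta$ with $\Theta^*\theta=\theta_0+a_0$.

**Step 16.4: the structure extends in the model.** *The purpose is to see that the singularities cancel.* Since $V=(1+cv)/c$,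
$$\Theta^*q=q_0+v(ds^2+dx_1^2+dx_2^2)-\frac{v\,(c\theta_0)^2}{1+cv}+\frac{2(c\theta_0)a_0+c\,a_0^2}{1+cv}.$$
Indeed $\frac c{1+cv}\theta_0^2=c\,\theta_0^2-\frac{v(c\theta_0)^2}{1+cv}$. Likewise $\Theta^*\omega_I=\omega_I^0+a_0\wedge ds+v\,dx_1\wedge dx_2$, and similarly for $J,K$. Here $v,a_0,ds,dx_1,dx_2$ are pulled back by the smooth map $(s',iab)$, whose differential vanishes at $0$. All these expressions extend smoothly across $0$ and equal the flat data at $0$. So the structure extends to a quadruple $(q',I',J',K')$ near $0\in\mathbb C^2$. The quaternion relations, closedness and integrability hold at $0$ by continuity, and nondegeneracy because the data at $0$ are the flat ones. So it is a hyperkähler structure.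

**Step 16.5: $\Theta$ extends to a biholomorphism.** *The purpose is to transport the extension back to $X$, with its given complex structure.* $\Theta$ is holomorphic from a punctured neighborhood of $0$ with $I'$ to $X$. Near the fixed point over $d$, $(x,y)$ are coordinates on $X$, since $f$ is a local coordinate of $Y$ at $d$ and $xy=f$; they embed a saturated neighborhood of the fixed point onto $\{xy\in\text{disc}\}$, and for $B$ small $\Theta$ takes values in this neighborhood. By Hartogs' theorem $x\circ\Theta$ and $y\circ\Theta$ extend holomorphically across $0$. By $S^1$-equivariance their values at the fixed point $0$ satisfy $x=e^{i\varphi}x$, $y=e^{-i\varphi}y$, so they are $0$. So $\Theta$ extends with $\Theta(0)$ the fixed point. The extended map is injective, because $\Theta$ is injective off $0$ with values off $\mathrm{Fix}$. An injective holomorphic map between complex surfaces is biholomorphic onto its open image, here a neighborhood of the fixed point. So $q,J,K,\omega_A$ and $s$ (with $s=s_d$ at the fixed point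 over $d$, as $s\circ\Theta=s'+s_d$) extend smoothly to $X$.

**Step 16.6: end of the proof of Theorem B.** *The purpose is to verify 1–3 on all of $X$.* All identities of Section 15 persist by continuity: $(q,I,J,K)$ is a hyperkähler structure on $X$ with $I$ the given complex structure and $\omega_J+i\omega_K=\omega$. With $\langle\mu_I,\xi\rangle=s$, $\mu_J=\Re\mu$, $\mu_K=\Im\mu$, all $T$-invariant, the action of $T$ is hyperhamiltonian; Poisson-commutation is automatic for one component. $\blacksquare$
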